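\title{The clone of operations preserving density zero is generated by its binary fragment}

\begin{abstract}
For an ideal $I$ of subsets of a set $X$, the ideal clone $\mathcal{C}_I$ consists of the finitary operations $f$ on $X$ with $f[A^n]\in I$ for all $A\in I$. We show that for the ideal of subsets of $\mathbb{N}$ of upper density zero, every operation in $\mathcal{C}_I$ is a composition of binary operations in $\mathcal{C}_I$. The proof applies to a class of ideals given by probability measures on finite blocks, which also contains the ideal of sets of logarithmic density zero. Its main step splits the domain of an operation into pieces on each of which a single coordinate controls the values, up to finitely many exceptional points. The splitting is found with the sunflower lemma, sparse random sets and a greedy saturation argument.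
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be an infinite set, let $\mathcal{O}^{(n)}$ be the set of all $n$-ary operations $f\colon X^n\to X$, and let $\mathcal{O}=\bigcup_{n\ge1}\mathcal{O}^{(n)}$. A \emph{clone} is a set $\mathcal{C}\subseteq\mathcal{O}$ that contains all projections $\pi^n_k(x_1,\dots,x_n)=x_k$ and is closed under composition: if $f\in\mathcal{C}$ is $k$-ary and $g_1,\dots,g_k\in\mathcal{C}$ are $n$-ary, then $f(g_1,\dots,g_k)\in\mathcal{C}$. The clone \emph{generated} by a set $\mathcal{F}\subseteq\mathcal{O}$ is the smallest clone containing $\mathcal{F}$; it consists of the operations that can be written as terms in members of $\mathcal{F}$. The \emph{binary fragment} of a clone $\mathcal{C}$ is $\mathcal{C}\cap\mathcal{O}^{(2)}$.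

An \emph{ideal} on $X$ is a family $I$ of subsets of $X$ closed under subsets and finite unions. Our ideals are proper ($X\notin I$) and properly contain the ideal of finite sets. We call the members of $I$ \emph{negligible}. The \emph{ideal clone} $\mathcal{C}_I$ consists of all $f\in\mathcal{O}^{(n)}$, $n\ge1$, such that $f[A_1\times\dots\times A_n]\in I$ whenever $A_1,\dots,A_n\in I$. Replacing the $A_i$ by their union, this is the same as $f[A^n]\in I$ for all $A\in I$. It is a clone because $f(g_1,\dots,g_k)[A^n]\subseteq f\bigl[g_1[A^n]\times\dots\times g_k[A^n]\bigr]$.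

On $\mathbb{N}=\{0,1,2,\dots\}$ the \emph{upper density} of a set $A$ is
\[
\overline{d}(A)=\limsup_{n\to\infty}\frac{|A\cap\{0,\dots,n\}|}{n+1},
\]
and $I_{d=0}$ is the ideal of all $A$ with $\overline{d}(A)=0$. The problem we solve comes from the paper of Beiglb\"ock, Goldstern, Heindorf and Pinsker \cite{BGHP}: is $\mathcal{C}_{I_{d=0}}$ generated by its binary fragment?

\begin{theorem}\label{thm:density}
The ideal clone $\mathcal{C}_{I_{d=0}}$ is generated by its binary fragment.
\end{theorem}

To get a feeling for this clone, note that $\max$ and $\min$ belong to it, since they map $A\times A$ into $A$. Addition does not: let $A$ be the set of numbers whose nonzero binary digits are all in even positions or all in odd positions. Then $|A\cap[0,4^k)|\le2^{k+1}$, so $\overline{d}(A)=0$, but $A+A=\mathbb{N}$.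

The question is modeled on the full clone $\mathcal{O}$ on $\mathbb{N}$, where the answer is yes for a simple reason. Take an injection $p\colon\mathbb{N}^2\to\mathbb{N}$ and iterate it to injections $p_n\colon\mathbb{N}^n\to\mathbb{N}$. Every $n$-ary $f$ is then $u\circ p_n$ for a unary $u$, and $u(x)=u'(x,x)$ for the binary operation $u'(x,y)=u(x)$. Inside $\mathcal{C}_{I_{d=0}}$ this recipe breaks down for every choice of $p$, already for $f=\pi^2_1$. Here $u$ must satisfy $u(p(x,y))=x$. For each $x$ the map $y\mapsto p(x,y)$ is injective, so we can pick $y_x$ with $p(x,y_x)\ge2^x$. The set $\{p(x,y_x):x\in\mathbb{N}\}$ has density zero, and $u$ maps it onto $\mathbb{N}$.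

So a code for a pair loses the information that the entries came from a negligible set. One might therefore guess that the answer is no. The image $f[A^3]$ of a ternary operation may be negligible only because all three arguments are restricted to $A$, while the outermost operation of a term sees two inputs, at least one of which is a code for several arguments.

The guess fails for three reasons, which are the three ingredients of the proof. First, encoding costs nothing, and decoding is allowed whenever one visible argument controls the decoded value (Section~\ref{sec:codes}). Second, every $f\in\mathcal{C}_{I_{d=0}}$ can be cut into pieces such that on the $i$-th piece the $i$-th argument \emph{almost} controls the value: it does so outside a finite set of exceptional points (Proposition~\ref{prop:split}). Third, the pairing $\varphi(x,v)=2^x(2v+1)$, which behaves well for each fixed $x$, takes care of the exceptional points and lowers by one the number of arguments that control the value (Section~\ref{sec:main}). The splitting is the main difficulty and occupies Sections~\ref{sec:transversals}--\ref{sec:proof-transversal}.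 Section~\ref{sec:complements} shows that it characterizes the clone and that Theorem~\ref{thm:density} cannot be improved to unary or to countably many generators.

\section{Block ideals and the main theorem}\label{sec:blocks}

The proof uses only two properties of density, and it is cleaner to isolate them. Let $X$ be a countably infinite set, partitioned into nonempty finite \emph{blocks} $B_0,B_1,\dots$. Let $\mu_k$ be a probability measure on $B_k$ that gives every point positive mass. For $A\subseteq X$ we write $\mu_k(A)$ for $\mu_k(A\cap B_k)$. Put
\[
\alpha_k=\max_{a\in B_k}\mu_k(\{a\}),\qquad I=\{A\subseteq X:\mu_k(A)\to0\text{ as }k\to\infty\}.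
\]
The family $I$ is closed under subsets and finite unions, it contains the finite sets, and $X\notin I$ because $\mu_k(X)=1$. We consider the following conditions.
\begin{itemize}
\item[(D1)] $\alpha_k\to0$.
\item[(D2)] There is an injection $\varphi\colon X\times X\to X$ such that
\begin{itemize}
\item[(a)] for all $x\in X$ and $A\in I$, the set $\{v:\varphi(x,v)\in A\}$ is in $I$;
\item[(b)] if $V_x\in I$ for all $x\in X$, then $\bigcup_{x\in X}\varphi[\{x\}\times V_x]\in I$.
\end{itemize}
\end{itemize}
Under (D1) every set with exactly one point in each block is an infinite member of $I$, so $I$ is an ideal in our sense. Condition (D2)(a) says that, for a \emph{fixed} $x$, recovering $v$ from $\varphi(x,v)$ respects $I$. Condition (D2)(b) says that $\varphi$ packs countably many negligible sets into one, with no uniformity required of the $V_x$.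

\begin{theorem}\label{thm:main}
If \textup{(D1)} and \textup{(D2)} hold, then $\mathcal{C}_I$ is generated by $\mathcal{C}_I\cap\mathcal{O}^{(2)}$.
\end{theorem}

Theorem~\ref{thm:density} follows from Theorem~\ref{thm:main} and the next proposition.

\begin{proposition}\label{prop:density}
Let $X=\mathbb{N}$, let $B_k=\{n:2^k\le n+1<2^{k+1}\}$, and let $\mu_k$ be the uniform measure on $B_k$. Then $I=I_{d=0}$, and \textup{(D1)} and \textup{(D2)} hold with $\varphi(x,v)=2^x(2v+1)$.
\end{proposition}

\begin{proof}
We have $|B_k|=2^k$, so $\alpha_k=2^{-k}$ and (D1) holds. If $\overline{d}(A)=0$, then $|A\cap B_k|\le|A\cap[0,2^{k+1}-2]|=o(2^k)$, so $\mu_k(A)\to0$. Conversely let $\mu_k(A)\to0$. Given $\varepsilon>0$, choose $i_0$ with $\mu_i(A)\le\varepsilon$ for $i\ge i_0$. Then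
\begin{equation}\label{eq:geometric}
\sum_{i\le k}2^i\mu_i(A)\le 2^{i_0}+\varepsilon\,2^{k+1},\qquad\text{hence}\qquad\sum_{i\le k}2^i\mu_i(A)=o(2^k).
\end{equation}
For $n\in B_k$ we have $|A\cap[0,n]|\le\sum_{i\le k}2^i\mu_i(A)$ and $n+1\ge2^k$, so $\overline{d}(A)=0$.

The map $\varphi$ is injective, since $x$ is the exponent of $2$ in $\varphi(x,v)$. For (a), fix $x$ and $A\in I$. Then $|\{v\le n:\varphi(x,v)\in A\}|\le|A\cap[0,2^x(2n+1)]|=o(n)$. For (b), fix $x_0$. The elements $\varphi(x,v)$ with $x\ge x_0$ are multiples of $2^{x_0}$. For each of the finitely many $x<x_0$ we have $\varphi(x,v)\ge v$, so $|\varphi[\{x\}\times V_x]\cap[0,n]|\le|V_x\cap[0,n]|=o(n)$. Hence the union in (b) has upper density at most $2^{-x_0}$, for every $x_0$.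
\end{proof}

A second example shows that the hypotheses are not tied to uniform measures. A set $A\subseteq\{1,2,\dots\}$ has \emph{logarithmic density zero} if $\sum_{a\in A,\,a\le n}1/a=o(\ln n)$.

\begin{proposition}\label{prop:log}
The ideal of sets of logarithmic density zero on $X=\{1,2,\dots\}$ is of the above form and satisfies \textup{(D1)} and \textup{(D2)}. Hence its ideal clone is generated by its binary fragment.
\end{proposition}

\begin{proof}
Let $B_0=\{1,2,3\}$ and $B_k=[2^{2^k},2^{2^{k+1}})\cap X$ for $k\ge1$. Put $L_k=\sum_{a\in B_k}1/a$ and $\mu_k(\{a\})=1/(aL_k)$. For $k\ge1$ the block $B_k$ is a union of $2^k$ intervals $[2^j,2^{j+1})$, on each of which the sum of $1/a$ lies between $1/2$ and $1$; so $2^{k-1}\le L_k\le2^k$. Also $L_0=11/6$. Thus $\alpha_k\le2^{-2^k}$ for $k\ge1$, which gives (D1).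

If $A$ has logarithmic density zero, then $L_k\mu_k(A)\le\sum_{a\in A,\,a\le2^{2^{k+1}}}1/a=o(2^k)$, so $\mu_k(A)\to0$. Conversely, if $\mu_k(A)\to0$ and $n\in B_k$ with $k\ge1$, then $\sum_{a\in A,\,a\le n}1/a\le2\sum_{i\le k}2^i\mu_i(A)=o(2^k)$ by \eqref{eq:geometric}, and $\ln n\ge2^k\ln2$.

Let $\varphi(x,v)=2^x(2v-1)$, an injection with $v\le\varphi(x,v)\le2^{x+1}v$. For (a), fix $x$ and $A\in I$; then $1/v\le2^{x+1}/\varphi(x,v)$ gives
\[
\sum_{v\le n,\ \varphi(x,v)\in A}\frac1v\le2^{x+1}\sum_{a\in A,\ a\le2^{x+1}n}\frac1a=o(\ln n).
\]
For (b), fix $x_0$. Since $\varphi(x,v)\ge v$, the sum of reciprocals over $\varphi[\{x\}\times V_x]\cap[1,n]$ is at most the sum over $V_x\cap[1,n]$, which is $o(\ln n)$. The elements with $x\ge x_0$ are multiples of $2^{x_0}$, and the reciprocals of such multiples up to $n$ sum to at most $2^{-x_0}(1+\ln n)$. As $x_0$ is arbitrary, the union has logarithmic density zero.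
\end{proof}

\section{Free codes and controlling coordinates}\label{sec:codes}

From now on $X$, $B_k$, $\mu_k$, $I$ are as in Section~\ref{sec:blocks} and (D1) holds. Let $\mathcal{G}$ be the clone generated by $\mathcal{C}_I\cap\mathcal{O}^{(2)}$. Since $\mathcal{C}_I$ is a clone, $\mathcal{G}\subseteq\mathcal{C}_I$; we must prove the converse. Fix a point $o\in X$, used as a default value.

\subsection*{Controlling coordinates}
For a nonempty $T\subseteq\{1,\dots,n\}$ and $A\subseteq X$ let
\[
A^{[T]}=\{e\in X^n:e_i\in A\text{ for all }i\in T\}.
\]
An operation $f\colon X^n\to X$ is \emph{$T$-preserving} if $f[A^{[T]}]\in I$ for all $A\in I$; the coordinates outside $T$ are unrestricted. Thus $f\in\mathcal{C}_I$ if and only if $f$ is $\{1,\dots,n\}$-preserving, and every $T$-preserving operation is in $\mathcal{C}_I$ because $A^n\subseteq A^{[T]}$. The proof of Theorem~\ref{thm:main} is an induction on $|T|$, not on the arity: the auxiliary operations we build still depend on all $n$ arguments, but fewer arguments are needed to control their values.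

\subsection*{Free codes}
Let $P$ contain exactly one point of each block. By (D1), $P$ is an infinite member of $I$. Fix an injection $\psi\colon X^2\to P$. Its whole range is negligible, so $\psi\in\mathcal{C}_I$. Put $\psi_1(x)=\psi(x,x)$ and $\psi_{n+1}(x_1,\dots,x_{n+1})=\psi(\psi_n(x_1,\dots,x_n),x_{n+1})$. Each $\psi_n$ is an injection $X^n\to P$ and belongs to $\mathcal{G}$. So any tuple can be encoded for free. The introduction showed that a code cannot be decoded on its own; it can be decoded next to a controlling coordinate.

\begin{lemma}\label{lem:one}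
If $f\colon X^n\to X$ is $\{i\}$-preserving, then $f(e)=h(e_i,\psi_n(e))$ for some $h\in\mathcal{C}_I\cap\mathcal{O}^{(2)}$. In particular $f\in\mathcal{G}$.
\end{lemma}

\begin{proof}
Let $h(x,u)=f(e)$ if $u=\psi_n(e)$ for a (necessarily unique) tuple $e$ with $e_i=x$, and $h(x,u)=o$ otherwise. Then $f(e)=h(e_i,\psi_n(e))$, and $h[A\times A]\subseteq\{o\}\cup f[A^{[\{i\}]}]\in I$ for $A\in I$.
\end{proof}

\subsection*{Gluing}
Let $c(a,b)=b$ if $b\ne o$, and $c(a,o)=a$. Then $c[A\times A]\subseteq A$, so $c\in\mathcal{C}_I$, and $c(a,o)=c(o,a)=a$ for all $a$. Write $\mathsf{C}(y_1,\dots,y_r)=c(\dots c(c(y_1,y_2),y_3)\dots,y_r)$. If all $y_j$ except possibly $y_l$ equal $o$, then $\mathsf{C}(y_1,\dots,y_r)=y_l$. For $E\subseteq X^n$ let $f|_E$ be the operation equal to $f$ on $E$ and to $o$ elsewhere. We conclude: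
\begin{equation}\label{eq:glue}
\text{if }X^n=E_1\sqcup\dots\sqcup E_r,\text{ then }f=\mathsf{C}(f|_{E_1},\dots,f|_{E_r}).
\end{equation}

With Lemma~\ref{lem:one} and \eqref{eq:glue}, an operation $f$ is in $\mathcal{G}$ as soon as $X^n$ splits into pieces $E_1,\dots,E_n$ with $f|_{E_i}$ being $\{i\}$-preserving. For $\max(x_1,\dots,x_n)$ on $\mathbb{N}$, let $E_i$ be the set of tuples whose maximum is first attained at $i$. The following example shows that such a splitting need not exist, and how $\varphi$ repairs this.

\begin{example}\label{ex:main}
Take the setting of Proposition~\ref{prop:density} and $o=0$. Let $k(m)$ be the exponent of $2$ in $m+1$. Then $k(m)\le m$, and each $k$ equals $k(m)$ for infinitely many $m$. For $v\in B_m$ and $k=k(m)$, let $a(v)$ be the unique element of $B_k$ congruent to $v$ modulo $2^k$, and let $b(v)=\varphi(k,\lfloor\sqrt v\rfloor)$. Define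
\[
f(x,y,z)=\begin{cases}v&\text{if }(x,y,z)=(a(v),b(v),2^v),\\0&\text{otherwise.}\end{cases}
\]
The third argument is needed to determine the value: $(a(v),b(v))=(0,5)$ for $v=4,5,6$. We use two facts. Since $B_m$ consists of $2^m$ consecutive integers and $k(m)\le m$, all residues modulo $2^{k(m)}$ occur equally often in it, so
\begin{equation}\label{eq:ex-a}
\mu_m(\{v:a(v)\in A\})=\mu_{k(m)}(A)\qquad(A\subseteq\mathbb{N}).
\end{equation}
And for $A\in I$ and fixed $k$, the set $Y_k(A)=\{v:\varphi(k,\lfloor\sqrt v\rfloor)\in A\}$ is in $I$: the set $D=\{u:\varphi(k,u)\in A\}$ is in $I$ by (D2)(a), each $u$ equals $\lfloor\sqrt v\rfloor$ for $2u+1$ values of $v$, and so $|Y_k(A)\cap[0,n]|\le(2\sqrt n+1)\,|D\cap[0,\sqrt n]|=o(n)$.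

\emph{$f$ is $\{1,2\}$-preserving.} Let $A\in I$, fix $k_0$, and consider the nonzero values $v\in B_m$ of $f$ on $A^{[\{1,2\}]}$. If $k(m)\ge k_0$, their measure is at most $\sup_{k\ge k_0}\mu_k(A)$ by \eqref{eq:ex-a}. If $k(m)<k_0$, they lie in $Y_0(A)\cup\dots\cup Y_{k_0-1}(A)\in I$. Now let $k_0\to\infty$.

\emph{There is no splitting $\mathbb{N}^3=E_1\sqcup E_2\sqcup E_3$ with $f|_{E_i}$ being $\{i\}$-preserving.} Otherwise let $S_i=\{v:(a(v),b(v),2^v)\in E_i\}$. The powers of $2$ form a negligible set, so $S_3\in I$. For each $k$, the finite set $B_k$ is negligible, so the part of $S_1$ in the blocks $B_m$ with $k(m)=k$ is in $I$. Hence there is $m_k$ with $k(m_k)=k$ and $\mu_{m_k}(S_1\cup S_3)<1/2$, so that $\mu_{m_k}(S_2)>1/2$. The set $A=\bigcup_kb[B_{m_k}]$ is in $I$ by (D2)(b), applied to finite sets. But the image of $A^{[\{2\}]}$ under $f|_{E_2}$ contains $S_2\cap B_{m_k}$ for all $k$, and the $m_k$ are distinct.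

\emph{Still, $f\in\mathcal{G}$.} By \eqref{eq:ex-a}, the first coordinate controls the value except when it lies in one of the first few blocks, and for a fixed first coordinate the second one takes over. Let $s(x,y,z)=\varphi(x,f(x,y,z))$. Let $g(x,w)=v$ if $w=\varphi(x,v)$ and $x=a(v)$, and $g(x,w)=0$ otherwise. Then $f(x,y,z)=g(x,s(x,y,z))$. The operation $s$ is $\{2\}$-preserving: for $x\in B_k$ and $y\in A$ the value $f(x,y,z)$ lies in $\{0\}\cup Y_k(A)$, and (D2)(b) applies. So $s(x,y,z)=h(y,\psi_3(x,y,z))$ by Lemma~\ref{lem:one}. Finally $g\in\mathcal{C}_I$. Let $A\in I$ and $F=B_0\cup\dots\cup B_{k_0-1}$. A nonzero $v\in g[A\times A]$ has $a(v)\in A$ and $\varphi(a(v),v)\in A$. Those $v$ with $a(v)\in F$ form a negligible set by (D2)(a), and those with $a(v)\in A\setminus F$ have measure at most $\sup_{k\ge k_0}\mu_k(A)$ in every block by \eqref{eq:ex-a}. Altogether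
\[
f(x,y,z)=g\bigl(x,h(y,\psi_3(x,y,z))\bigr).
\]
\end{example}

\section{The splitting proposition implies the main theorem}\label{sec:main}

In Example~\ref{ex:main} one coordinate controlled the value outside a finite set that depended on $A$ and on the accuracy wanted. Control in this weaker sense can always be arranged piecewise.

\begin{proposition}[Splitting]\label{prop:split}
Assume \textup{(D1)} and let $f\colon X^n\to X$ be $T$-preserving. Then $X^n$ is a disjoint union of (possibly empty) sets $E_i$, $i\in T$, such that for all $i\in T$, $A\in I$ and $\varepsilon>0$ there is a finite set $F$ with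
\begin{equation}\label{eq:split}
\limsup_{m\to\infty}\mu_m\bigl(f[\{e\in E_i:e_i\in A\setminus F\}]\bigr)\le\varepsilon .
\end{equation}
\end{proposition}

The proof is given in Sections~\ref{sec:transversals}--\ref{sec:proof-transversal}. We first derive the main theorem from it; this is the only place where (D2) is used.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We show by induction on $r=|T|$ that for all $n$ and all nonempty $T\subseteq\{1,\dots,n\}$, every $T$-preserving $f\colon X^n\to X$ is in $\mathcal{G}$. The case $T=\{1,\dots,n\}$ gives $\mathcal{C}_I\subseteq\mathcal{G}$. The case $r=1$ is Lemma~\ref{lem:one}.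

Let $r\ge2$, take the sets $E_i$ from Proposition~\ref{prop:split}, and put $f_i=f|_{E_i}$. By \eqref{eq:glue} it suffices to show $f_i\in\mathcal{G}$ for each $i\in T$. Fix $i$. We encode the value together with $e_i$ and then decode with $e_i$ in view. Put
\[
s_i(e)=\varphi(e_i,f_i(e)),\qquad\Gamma_i=\{(e_i,f(e)):e\in E_i\},
\]
and let $g_i(x,w)=v$ if $w=\varphi(x,v)$ with $(x,v)\in\Gamma_i$, and $g_i(x,w)=o$ otherwise. This is well defined because $\varphi$ is injective. Restricting the decoder to $\Gamma_i$ is what will keep it in $\mathcal{C}_I$.

\emph{$f_i(e)=g_i(e_i,s_i(e))$ for all $e$.} If $e\in E_i$, then $(e_i,f(e))\in\Gamma_i$ and $s_i(e)=\varphi(e_i,f(e))$. If $e\notin E_i$, then $s_i(e)=\varphi(e_i,o)$, and $g_i(e_i,\varphi(e_i,o))=o$ whether or not $(e_i,o)\in\Gamma_i$.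

\emph{$s_i$ is $(T\setminus\{i\})$-preserving, hence in $\mathcal{G}$ by induction.} Let $A\in I$ and $T'=T\setminus\{i\}\neq\emptyset$. For $x\in X$ put $V_x=\{f_i(e):e\in A^{[T']},\ e_i=x\}$. Since $A\cup\{x\}\in I$, we have $V_x\subseteq\{o\}\cup f[(A\cup\{x\})^{[T]}]\in I$. Hence $s_i[A^{[T']}]\subseteq\bigcup_x\varphi[\{x\}\times V_x]\in I$ by (D2)(b).

\emph{$g_i\in\mathcal{C}_I$.} Let $A\in I$ and $\varepsilon>0$, and take $F$ as in \eqref{eq:split}. The set $W=\bigcup_{y\in F}\{v:\varphi(y,v)\in A\}$ is in $I$ by (D2)(a), because $F$ is finite. Let $v\in g_i[A\times A]$, $v\ne o$. Then there is $x\in A$ with $\varphi(x,v)\in A$ and $(x,v)\in\Gamma_i$. If $x\in F$, then $v\in W$. If $x\in A\setminus F$, then $v=f(e)$ for some $e\in E_i$ with $e_i=x$. Thus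
\[
g_i[A\times A]\subseteq\{o\}\cup W\cup f[\{e\in E_i:e_i\in A\setminus F\}],
\]
and $\limsup_m\mu_m(g_i[A\times A])\le\varepsilon$. As $\varepsilon$ was arbitrary, $g_i[A\times A]\in I$.

Therefore $f_i=g_i(\pi^n_i,s_i)\in\mathcal{G}$.
\end{proof}

\begin{remark}[Normal form]\label{rem:normal}
Unwinding the induction, under (D1) and (D2) every $n$-ary $f\in\mathcal{C}_I$ with $n\ge2$ can be written as
\[
f=\mathop{\mathsf{C}}_{i_1}g_{i_1}\Bigl(x_{i_1},\mathop{\mathsf{C}}_{i_2}g_{i_1i_2}\bigl(x_{i_2},\dots\mathop{\mathsf{C}}_{i_{n-1}}g_{i_1\dots i_{n-1}}\bigl(x_{i_{n-1}},h_{i_1\dots i_{n-1}}(x_{i_n},\psi_n(x_1,\dots,x_n))\bigr)\dots\bigr)\Bigr).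
\]
Here $(i_1,\dots,i_n)$ runs over the permutations of $\{1,\dots,n\}$, each $\mathsf{C}$ is an iteration of the fixed operation $c$ over the indices not yet used, $\psi_n$ is the fixed code, and all $g$'s and $h$'s lie in $\mathcal{C}_I\cap\mathcal{O}^{(2)}$.
\end{remark}

\section{Transversals and uniformity}\label{sec:transversals}

For the rest of the proof only (D1) is assumed. Fix a $T$-preserving $f\colon X^n\to X$ and put $r=|T|$.

\subsection*{Reformulation by hypergraphs}
A set $A\subseteq X$ is \emph{$\delta$-small} if $\mu_k(A)\le\delta$ for \emph{all} $k$. Subsets of $\delta$-small sets are $\delta$-small, and the union of a $\delta$-small and a $\delta'$-small set is $(\delta+\delta')$-small. If $A\in I$ and $\delta>0$, then $\mu_k(A)>\delta$ for only finitely many $k$; removing the points of $A$ in these finite blocks, we see that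
\begin{equation}\label{eq:trim}
\text{for }A\in I\text{ and }\delta>0\text{ there is a finite }F\text{ such that }A\setminus F\text{ is }\delta\text{-small.}
\end{equation}
For $e\in X^n$ let $e_T=\{e_i:i\in T\}$, and for $v\in X$ let
\[
H_v=\{e_T:e\in X^n,\ f(e)=v\}.
\]
This is a (possibly empty) family of nonempty sets of size at most $r$. We say that $A$ \emph{captures} $v$ if $A$ contains a member of $H_v$, that is, if $v\in f[A^{[T]}]$. So $f$ is $T$-preserving exactly when negligible sets capture negligible sets. To split $X^n$ we must choose, for each $e$, a coordinate in $T$ to which the value $f(e)$ is charged. We do this by choosing for each $v$ a set $U_v$ of points to which $v$ may be charged. It has to meet every member of $H_v$, that is, be a \emph{transversal} of $H_v$.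

\begin{lemma}[Transversal lemma]\label{lem:transversal}
There are sets $U_v\subseteq X$, $v\in X$, such that
\begin{itemize}
\item[(T1)] $U_v\cap h\ne\emptyset$ for all $h\in H_v$;
\item[(T2)] for every $\varepsilon>0$ there are $\delta'>0$ and $m'$ such that $\mu_m(\{v:U_v\cap A'\ne\emptyset\})\le\varepsilon$ for every $\delta'$-small $A'$ and all $m\ge m'$.
\end{itemize}
\end{lemma}

In words: a small set contains a member of $H_v$ for few $v$ by hypothesis, and the lemma upgrades this to transversals that a small set even \emph{meets} for few $v$. In Example~\ref{ex:main}, with $T=\{1,2\}$, we have $H_v=\{\{a(v),b(v)\}\}$ for $v\ne0$, and $U_v=\{a(v)\}$, $U_0=\mathbb{N}$ work by \eqref{eq:ex-a}.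

\begin{proof}[Proof of Proposition~\ref{prop:split} from Lemma~\ref{lem:transversal}]
For $e\in X^n$ we have $e_T\in H_{f(e)}$, so by (T1) there is a least $i(e)\in T$ with $e_{i(e)}\in U_{f(e)}$. Let $E_i=\{e:i(e)=i\}$. Given $A\in I$ and $\varepsilon>0$, take $\delta'$, $m'$ from (T2) and, by \eqref{eq:trim}, a finite $F$ with $A\setminus F$ being $\delta'$-small. If $e\in E_i$ and $e_i\in A\setminus F$, then $e_i\in U_{f(e)}\cap(A\setminus F)$. So $f[\{e\in E_i:e_i\in A\setminus F\}]\subseteq\{v:U_v\cap(A\setminus F)\ne\emptyset\}$, which has measure at most $\varepsilon$ in $B_m$ for $m\ge m'$.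
\end{proof}

\subsection*{Uniformity}
The hypothesis on $f$ concerns sets in $I$. We shall test it against random sets that have a fixed small positive measure in most blocks and so are not in $I$. A diagonal argument turns the hypothesis into a statement about $\delta$-small sets.

\begin{lemma}[Uniformity]\label{lem:uniform}
For every $\varepsilon>0$ there are $\delta>0$ and $m_0$ such that $\mu_m(\{v:A\text{ captures }v\})\le\varepsilon$ for every $\delta$-small $A$ and all $m\ge m_0$.
\end{lemma}

\begin{proof}
Suppose this fails for $\varepsilon$. Then for all $\delta$ and $m_0$ there are a $\delta$-small $A$ and $m\ge m_0$ such that $A$ captures a subset of $B_m$ of measure greater than $\varepsilon$. We may take $A$ finite: for each of the finitely many captured $v\in B_m$ choose one $h\in H_v$ with $h\subseteq A$, and replace $A$ by the union of these $h$.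

Choose inductively numbers $\delta_t\in(0,1/t]$, finite $\delta_t$-small sets $A_t$ and indices $m_1<m_2<\cdots$ such that $A_t$ captures a subset of $B_{m_t}$ of measure greater than $\varepsilon$, where $\delta_t$ is smaller than the mass of every point in every block that meets $A_1\cup\dots\cup A_{t-1}$. This is possible because these are finitely many points, each of positive mass. Then $A_t$ misses all those blocks. So each block meets at most one $A_t$, and each $A_t$ meets finitely many blocks. For $A=\bigcup_tA_t$ this gives $\mu_k(A)\le1/t$ for all $k$ beyond the blocks that meet $A_1\cup\dots\cup A_{t-1}$, so $A\in I$. But $\mu_{m_t}(f[A^{[T]}])>\varepsilon$ for all $t$, although $f$ is $T$-preserving.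
\end{proof}

The conclusion stays true if $\delta$ is decreased or $m_0$ is increased.

\subsection*{Three obstacles}
The plan is to start from transversals of bounded size and to prune them.

\emph{Bounded size.} If $H_v$ has many pairwise disjoint members, it has no small transversal. But then a sparse random set is likely to capture $v$, and by Lemma~\ref{lem:uniform} this happens for few $v$. If $H_v$ has fewer than $N$ pairwise disjoint members, the union of a maximal disjoint subfamily is a transversal with fewer than $rN$ points.

\emph{Popular points.} A bounded transversal can violate (T2). In Example~\ref{ex:main} the choice $U_v=\{b(v)\}$ does: $b[B_m]$ consists of positive multiples of $2^{k(m)}$, so it is $2^{-k(m)}$-small, and it meets $U_v$ for every $v\in B_m$. One has to delete from the transversals a small set $Z$ of such popular points.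

\emph{Pruning must leave a transversal.} Let $H$ be the star $\{\{a,y\}:y\ne a\}$. A maximal disjoint subfamily gives $V=\{a,b\}$. For $Z=\{a\}$ the set $V\setminus Z$ is no longer a transversal, and yet $Z$ contains no member of $H$, so Lemma~\ref{lem:uniform} does not say that this situation is rare. It becomes visible after adding a random set $R$: then $Z\cup R$ very likely contains a member of $H$. So $\{a\}$ should be treated as if it were a member of $H$. The next section makes this precise.

\section{Kernels}\label{sec:kernels}

In this section $r\ge1$ is fixed, $H$ is any family of nonempty subsets of $X$ of size at most $r$, and $N\ge2$ is an integer.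

\begin{definition}\label{def:kernel}
The family $H^N$ of subsets of $X$ of size at most $r$ is defined by downward recursion on the size: $\kappa\in H^N$ if and only if $\kappa\in H$ or there are $\kappa_1,\dots,\kappa_N\in H^N$ that properly contain $\kappa$ and have pairwise disjoint differences $\kappa_1\setminus\kappa,\dots,\kappa_N\setminus\kappa$. The $\subseteq$-minimal members of $H^N$ are the \emph{$N$-kernels} of $H$, and $K^N(H)$ is the set of $N$-kernels.
\end{definition}

The recursion is legitimate because the second clause refers only to larger sets; a set of size $r$ is in $H^N$ exactly when it is in $H$. For $r=2$, view $H$ as a graph in which singletons are allowed as members. Then $H^N$ consists of $H$, of the singletons $\{a\}$ with $a$ in at least $N$ edges, and of $\emptyset$ if these sets include $N$ pairwise disjoint ones. The star above has the single kernel $\{a\}$. An infinite matching has the single kernel $\emptyset$.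

Kernels are few, by the sunflower lemma of Erd\H{o}s and Rado. We recall it with its short proof.

\begin{lemma}[Sunflower lemma]\label{lem:sunflower}
Let $s\ge1$. Among more than $s!\,(N-1)^s$ distinct sets of size $s$ there are $N$ distinct sets whose pairwise intersections all equal one set $\kappa$.
\end{lemma}

\begin{proof}
If $N$ of the sets are pairwise disjoint, take $\kappa=\emptyset$; this settles $s=1$. Otherwise the union $Y$ of a maximal disjoint subfamily has at most $s(N-1)$ points and meets every set, so some $y\in Y$ lies in more than $(s-1)!\,(N-1)^{s-1}$ of the sets. Remove $y$ from these, apply induction on $s$, and put $y$ back.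
\end{proof}

\begin{lemma}\label{lem:kernels}
\begin{itemize}
\item[(i)] Every member of $H^N$, in particular every member of $H$, contains an $N$-kernel.
\item[(ii)] If $N\le N'$, then $H^{N'}\subseteq H^N$, so every $N'$-kernel contains an $N$-kernel.
\item[(iii)] $\bigl|\bigcup K^N(H)\bigr|\le M(N):=r\sum_{s=1}^rs!\,(N-1)^s$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) holds because the sets are finite. For (ii), use downward induction on the size of $\kappa\in H^{N'}$: if $\kappa\notin H$, its $N'$ witnesses are larger, hence in $H^N$, and we keep $N$ of them. For (iii), suppose that $K^N(H)$ has more than $s!\,(N-1)^s$ members of some size $s\ge1$. Lemma~\ref{lem:sunflower} gives $N$ of them with common pairwise intersection $\kappa$. They are distinct sets of the same size, so they properly contain $\kappa$, and their differences from $\kappa$ are pairwise disjoint. Thus $\kappa\in H^N$, contradicting their minimality. So there are at most $\sum_{s=1}^rs!\,(N-1)^s$ nonempty kernels, each of size at most $r$.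
\end{proof}

The next lemma says that a member of $H^N$ is almost as good as a member of $H$: a small random set completes it with probability at least $1/2$. It is essential that the random set does not depend on $H$, since we shall use one random set for all $H_v$.

\begin{lemma}[Random completion]\label{lem:random}
For every $\delta\in(0,1]$ there are an integer $N_0(\delta)\ge2$ and a random set $R\subseteq X$, depending only on $\delta$, $r$ and the measures $\mu_k$, such that $R$ is always $\delta/2$-small and, for all $N\ge N_0(\delta)$, all $H$ and all $\kappa\in H^N$,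
\[
\Pr(\kappa\cup R\text{ contains a member of }H)\ge\tfrac12 .
\]
\end{lemma}

\begin{proof}
To pass from $\kappa$ to a member of $H$ we climb at most $r$ levels of the recursion. We use a fresh independent random set for each level, and we truncate the random sets so that they are small with certainty.

\emph{Construction.} Put $\rho=\delta/(4r)$. Choose $L\ge2$ with $(1-\rho^r)^L\le\frac1{4r}$. By (D1) choose $q$ with $\alpha_k/\rho\le\frac1{4r^2L}$ for all $k\ge q$. Let $Q=\bigcup_{k<q}B_k$ and $N_0(\delta)=L+|Q|$. Let $R^0_1,\dots,R^0_r$ be independent random sets, each containing every point of $X\setminus Q$ independently with probability $\rho$, and no point of $Q$. Obtain $R_t$ from $R^0_t$ by deleting $R^0_t\cap B_k$ for every $k$ with $\mu_k(R^0_t)>2\rho$, and let $R=R_1\cup\dots\cup R_r$. Then $\mu_k(R)\le2\rho r=\delta/2$ for all $k$. Whether a given finite set lies in a union of a fixed set and some of the $R_t$ depends on finitely many coin tosses, and $H$ is countable, so all events below are measurable.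

\emph{Deletions are rare.} For $k\ge q$ the random variable $\mu_k(R^0_t)$ has mean $\rho$ and variance $\rho(1-\rho)\sum_{a\in B_k}\mu_k(\{a\})^2\le\rho\alpha_k$. Chebyshev's inequality $\Pr(|Y-\mathbb{E}Y|>\lambda)\le\mathrm{Var}(Y)/\lambda^2$ with $\lambda=\rho$ gives $\Pr(\mu_k(R^0_t)>2\rho)\le\alpha_k/\rho\le\frac1{4r^2L}$.

\emph{One level.} Let $p_1,\dots,p_N$ be pairwise disjoint nonempty sets of size at most $r$, with $N\ge N_0(\delta)$. We claim that for each $t$
\begin{equation}\label{eq:onestep}
\Pr(p_u\subseteq R_t\text{ for some }u)\ge1-\tfrac1{2r}.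
\end{equation}
At most $|Q|$ of the $p_u$ meet $Q$, so we can fix $L$ of them that avoid $Q$. The events that these are contained in $R^0_t$ are independent, each of probability at least $\rho^r$, so all fail with probability at most $(1-\rho^r)^L\le\frac1{4r}$. The $L$ sets meet at most $rL$ blocks, all of index at least $q$, so a deletion occurs in one of these blocks with probability at most $rL\cdot\frac1{4r^2L}=\frac1{4r}$. This proves \eqref{eq:onestep}.

\emph{All levels.} We show by downward induction on $s=|\kappa|$ that for $\kappa\in H^N$ the set $\kappa\cup R_1\cup\dots\cup R_{r-s}$ contains a member of $H$ with probability at least $1-\frac{r-s}{2r}$. Since this is at least $1/2$, the lemma follows. If $\kappa\in H$, which includes the case $s=r$, there is nothing to prove. Otherwise $s<r$; fix witnesses $\kappa_1,\dots,\kappa_N$ as in Definition~\ref{def:kernel}. Let $G_u$ be the event that $u$ is the least index with $\kappa_u\setminus\kappa\subseteq R_{r-s}$. The $G_u$ are disjoint, they are determined by $R_{r-s}$, and $\sum_u\Pr(G_u)\ge1-\frac1{2r}$ by \eqref{eq:onestep}. Let $S_u$ be the event that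 $\kappa_u\cup R_1\cup\dots\cup R_{r-|\kappa_u|}$ contains a member of $H$. As $|\kappa_u|\ge s+1$, the event $S_u$ involves only sets $R_t$ with $t<r-s$, so it is independent of $G_u$, and $\Pr(S_u)\ge1-\frac{r-s-1}{2r}$ by induction. On $G_u\cap S_u$ the set $\kappa\cup R_1\cup\dots\cup R_{r-s}$ contains $\kappa_u\cup R_1\cup\dots\cup R_{r-|\kappa_u|}$, hence a member of $H$. The probability in question is therefore at least
\[
\sum_u\Pr(G_u)\Pr(S_u)\ge\Bigl(1-\frac1{2r}\Bigr)\Bigl(1-\frac{r-s-1}{2r}\Bigr)\ge1-\frac{r-s}{2r}.\qedhere
\]
\end{proof}

The lemma fails without (D1): if infinitely many points have mass at least $\gamma>0$ and $H$ consists of the corresponding singletons, then $\emptyset\in H^N$ for all $N$, but no $\delta/2$-small set contains a member of $H$ when $\delta<2\gamma$.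

We return to the $T$-preserving operation $f$, with $r=|T|$, and extend Lemma~\ref{lem:uniform} from members of $H_v$ to kernels.

\begin{corollary}\label{cor:rare}
Let $\delta\le1$ and $m_0$ be as in Lemma~\ref{lem:uniform} for $\varepsilon$, and let $N\ge N_0(\delta)$. If $A$ is $\delta/2$-small and $m\ge m_0$, then
\[
\mu_m\bigl(\{v:A\text{ contains an $N$-kernel of }H_v\}\bigr)\le2\varepsilon .
\]
\end{corollary}

\begin{proof}
Let $S$ be the set of these $v$ in $B_m$, and let $R$ be as in Lemma~\ref{lem:random}. The set $A\cup R$ is always $\delta$-small, so it always captures a subset of $B_m$ of measure at most $\varepsilon$. Each $v\in S$ is captured by $A\cup R$ with probability at least $1/2$. Taking expectations,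
\[
\varepsilon\ge\sum_{v\in B_m}\mu_m(\{v\})\Pr(A\cup R\text{ captures }v)\ge\tfrac12\,\mu_m(S).\qedhere
\]
\end{proof}

\section{Proof of the transversal lemma}\label{sec:proof-transversal}

The popular points are removed greedily. Since the sets to be pruned have bounded size, the greedy process stops after a number of steps that does not depend on the block.

\begin{lemma}[Saturation]\label{lem:saturation}
Let $m\ge0$, $M\ge1$ and $\varepsilon,\eta>0$, and let $V_v\subseteq X$ with $|V_v|\le M$ for $v\in B_m$. There is an $\eta$-small set $Z$ such that
\[
\mu_m\bigl(\{v\in B_m:(V_v\setminus Z)\cap A'\ne\emptyset\}\bigr)\le\varepsilon\quad\text{for every $(\eta\varepsilon/M)$-small set }A'.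
\]
\end{lemma}

\begin{proof}
For $D\subseteq X$ let $\Phi(D)=\sum_{v\in B_m}\mu_m(\{v\})\,|V_v\setminus D|\in[0,M]$. Put $D_0=\emptyset$. If the displayed property fails for $Z=D_t$, pick an $(\eta\varepsilon/M)$-small $A'$ that violates it and put $D_{t+1}=D_t\cup A'$. Each $v$ with $(V_v\setminus D_t)\cap A'\ne\emptyset$ has $|V_v\setminus D_{t+1}|\le|V_v\setminus D_t|-1$, and no term of $\Phi$ increases, so $\Phi(D_{t+1})<\Phi(D_t)-\varepsilon$. Hence the process stops at some $t\le M/\varepsilon$. The set $Z=D_t$ has the displayed property, and as a union of $t$ sets that are $(\eta\varepsilon/M)$-small it is $\eta$-small.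
\end{proof}

For a single $\varepsilon$ the proof of Lemma~\ref{lem:transversal} is now short. Take $\delta$, $m_0$, $N$ as in Corollary~\ref{cor:rare}, let $V_v$ be the union of the $N$-kernels of $H_v$, and let $Z$ be given by Lemma~\ref{lem:saturation} with $\eta=\delta/2$. If $Z$ contains no $N$-kernel of $H_v$, then $V_v\setminus Z$ is a transversal of $H_v$, because each $h\in H_v$ contains a kernel and this kernel has a point outside $Z$. The remaining $v$ have measure at most $2\varepsilon$, and for them we may take $U_v=X$.

The difficulty is that one family $(U_v)$ must serve all $\varepsilon$, each with a $\delta'$ independent of $m$. So we run the construction at scales $\varepsilon_j=2^{-j}$ and intersect, for each $v$, the pruned sets over all scales beyond the last one at which $v$ is exceptional. The intersection remains a transversal if the kernels grow and the deleted sets shrink with $j$. The first is Lemma~\ref{lem:kernels}(ii); the second we arrange by taking unions of tails.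

\begin{proof}[Proof of Lemma~\ref{lem:transversal}]
\emph{Parameters.} For $j\ge1$ let $\varepsilon_j=2^{-j}$. Choose $\delta_j\in(0,1]$ and $m_j$ as in Lemma~\ref{lem:uniform} for $\varepsilon_j$, with $\delta_{j+1}\le\delta_j/2$ and $m_1<m_2<\cdots$. Choose $N_j\ge N_0(\delta_j)$ with $N_1\le N_2\le\cdots$. Put
\[
K^j_v=K^{N_j}(H_v),\qquad V^j_v=\bigcup K^j_v,\qquad M_j=M(N_j),\qquad\delta'_j=\frac{\delta_j\varepsilon_j}{4M_j}.
\]
Then $|V^j_v|\le M_j$ by Lemma~\ref{lem:kernels}(iii). Let $J(m)$ be the number of $j$ with $m_j\le m$. It is finite, $m_j\le m$ for $j\le J(m)$, and $J(m)\to\infty$.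

\emph{The deleted sets.} Fix $m$ and write $J=J(m)$. For $1\le j\le J$, Lemma~\ref{lem:saturation} with $M_j$, $\varepsilon_j$ and $\eta=\delta_j/4$ gives a $\delta_j/4$-small set $Z_j$ such that
\begin{equation}\label{eq:sat}
\mu_m\bigl(\{v\in B_m:(V^j_v\setminus Z_j)\cap A'\ne\emptyset\}\bigr)\le\varepsilon_j\quad\text{for every $\delta'_j$-small }A'.
\end{equation}
Put $A_j=Z_j\cup Z_{j+1}\cup\dots\cup Z_J$. Then $A_1\supseteq A_2\supseteq\dots\supseteq A_J$, and $A_j$ is $\delta_j/2$-small because $\sum_{i\ge j}\delta_i/4\le(\delta_j/4)\sum_{l\ge0}2^{-l}=\delta_j/2$. These sets depend on $m$; the numbers $\delta'_j$ do not.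

\emph{The sets $U_v$ for $v\in B_m$.} Let $c(v)$ be the largest $j\in\{1,\dots,J\}$ such that $A_j$ contains a member of $K^j_v$, and $c(v)=0$ if there is none. Corollary~\ref{cor:rare} applies to $A_i$ at each scale $i\le J$, since $m\ge m_i$, and gives
\begin{equation}\label{eq:c}
\mu_m(\{v\in B_m:c(v)\ge j\})\le\sum_{i=j}^{J}2\varepsilon_i\le4\varepsilon_j\qquad(1\le j\le J).
\end{equation}
Define $U_v=X$ if $c(v)=J$, and otherwise
\[
U_v=\bigcap_{c(v)<j\le J}\bigl(V^j_v\setminus A_j\bigr).
\]

\emph{Property} (T1). Let $h\in H_v$ and $c=c(v)$. If $c=J$, then $U_v\cap h=h\ne\emptyset$. Let $c<J$. By Lemma~\ref{lem:kernels}(i) there is $\kappa^J\in K^J_v$ with $\kappa^J\subseteq h$, and by Lemma~\ref{lem:kernels}(ii), going down, there are $\kappa^{c+1}\subseteq\dots\subseteq\kappa^J$ with $\kappa^j\in K^j_v$. By the maximality of $c$ we have $\kappa^{c+1}\not\subseteq A_{c+1}$; pick $a\in\kappa^{c+1}\setminus A_{c+1}$. For $c<j\le J$ we have $a\in\kappa^j\subseteq V^j_v$, and $a\notin A_j$ since $A_j\subseteq A_{c+1}$. So $a\in U_v\cap h$.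

\emph{Property} (T2). Let $1\le j\le J(m)$ and let $A'$ be $\delta'_j$-small. If $v\in B_m$ and $c(v)<j$, then $U_v\subseteq V^j_v\setminus A_j\subseteq V^j_v\setminus Z_j$. By \eqref{eq:c} and \eqref{eq:sat},
\[
\mu_m(\{v:U_v\cap A'\ne\emptyset\})\le4\varepsilon_j+\varepsilon_j=5\varepsilon_j .
\]
Given $\varepsilon>0$, choose $j$ with $5\varepsilon_j\le\varepsilon$, and put $\delta'=\delta'_j$ and $m'=m_j$; then $J(m)\ge j$ for all $m\ge m'$.
\end{proof}

This completes the proof of Proposition~\ref{prop:split}, and with it the proofs of Theorems~\ref{thm:main} and~\ref{thm:density}.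

\section{A characterization of $\mathcal{C}_I$, and optimality}\label{sec:complements}

The splitting property, together with the evident condition on sections, describes $\mathcal{C}_I$ by recursion on the arity. Only (D1) is needed.

\begin{proposition}\label{prop:char}
Assume \textup{(D1)} and let $n\ge2$. An operation $f\in\mathcal{O}^{(n)}$ lies in $\mathcal{C}_I$ if and only if
\begin{itemize}
\item[(1)] all $(n-1)$-ary operations obtained from $f$ by fixing one coordinate lie in $\mathcal{C}_I$, and
\item[(2)] $X^n$ is a disjoint union of (possibly empty) sets $E_1,\dots,E_n$ such that for all $i$, $A\in I$ and $\varepsilon>0$ there is a finite set $F$ satisfying \eqref{eq:split}.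
\end{itemize}
\end{proposition}

\begin{proof}
Let $f\in\mathcal{C}_I$. If a coordinate is fixed to $x$, the image of $A^{n-1}$ lies in $f[(A\cup\{x\})^n]\in I$, which gives (1). Condition (2) is Proposition~\ref{prop:split} with $T=\{1,\dots,n\}$.

Conversely assume (1) and (2), and let $A\in I$ and $\varepsilon>0$. Enlarging $F$ preserves \eqref{eq:split}, so one finite $F$ serves all $i$. A tuple $e\in A^n$ lies in some $E_i$, and either $e_i\in A\setminus F$ or $e_i\in A\cap F$. So $f[A^n]$ is covered by the $n$ sets $f[\{e\in E_i:e_i\in A\setminus F\}]$ and the finitely many sets $f[\{e\in A^n:e_i=x\}]$ with $i\le n$ and $x\in A\cap F$, which are in $I$ by (1). Hence $\limsup_m\mu_m(f[A^n])\le n\varepsilon$ for every $\varepsilon>0$.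
\end{proof}

Example~\ref{ex:main} shows that the finite set $F$ in (2) cannot be omitted: a splitting that satisfies \eqref{eq:split} with $F=\emptyset$ for all $\varepsilon$ makes each $f|_{E_i}$ an $\{i\}$-preserving operation.

Finally, the generating set in Theorem~\ref{thm:main} cannot be replaced by the unary operations or by a countable set.

\begin{proposition}\label{prop:optimal}
Assume \textup{(D1)}. Then $\mathcal{C}_I$ is not generated by unary operations, and it is not generated by a countable set of operations.
\end{proposition}

\begin{proof}
The operations of the form $(x_1,\dots,x_n)\mapsto u(x_i)$ with $u$ unary form a clone that contains all unary operations, and each of them depends on at most one variable. The gluing operation $c\in\mathcal{C}_I$ depends on both of its variables, since $c(a,o)=a$ and $c(o,b)=b$. For the second statement, every map $X\to P$ is in $\mathcal{C}_I$, so $|\mathcal{C}_I|=2^{\aleph_0}$, while a countable set of operations gives rise to countably many terms and hence generates a countable clone.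
\end{proof}

\begin{thebibliography}{1}

\bibitem{BGHP}
Mathias Beiglb\"ock, Martin Goldstern, Lutz Heindorf and Michael Pinsker,
\emph{Clones from ideals},
arXiv:0802.3822 (2008).

\end{thebibliography}
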